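# Capacities, a reserved set, and the chromatic number of generalized Kneser hypergraphs

## 1. Points with capacities, and a reserved part

Take a finite set $V$ and put on each point $x$ a nonnegative integer $w(x)$, its *capacity*. For $S\subseteq V$ write $w(S)=\sum_{x\in S}w(x)$.

**Definition (bounded tuple).** A tuple $(A_1,\dots,A_r)$ of subsets of $V$ is *$w$-bounded* if every $x\in V$ lies in at most $w(x)$ of the sets $A_i$, counted with multiplicity. The sets need not be distinct.

For example, let $V=\{1,2,3\}$ and $w\equiv 2$. Then $(\{1,2\},\{1,3\},\{2,3\})$ is $w$-bounded, and so is $(\{1,2\},\{1,2\},\{3\})$. The tuple $(\{1\},\{1\},\{1\})$ is not. If $w\equiv1$, "$w$-bounded" means pairwise disjoint.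

Now single out a subset $X\subseteq V$ and an integer $g\ge 0$, and look only at the $k$-sets that do not sink too deeply into $X$:
$$\mathcal A=\{A\subseteq V:\ |A|=k,\ |A\cap X|\le g\}.$$
If $g=k-1$, then $\mathcal A$ is the family of $k$-sets that meet the complement $R=V\setminus X$. Suppose moreover that $w=1$ on $R$. In a $w$-bounded tuple of members of $\mathcal A$, the traces $A_i\cap R$ are then nonempty and pairwise disjoint. **So the $A_i$ are pairwise distinct**, although nothing in the definition of a bounded tuple asks for it. We call $R$ the reserved part. It is a device for producing distinct sets from a theorem that allows repetition.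

The theorem in question is the following.

**Theorem 1.** Let $r\ge2$, $k\ge1$, $m\ge1$, $g\ge0$ be integers, $V$ a finite set, $X\subseteq V$, $w:V\to\{0,1,\dots,r\}$, with
$$w(X)\le rg,\qquad w(V)\ge r(k-1)+(r-1)m+1 .\tag{1}$$
Let $\mathcal A=\{A\subseteq V:|A|=k,\ |A\cap X|\le g\}$. Then for every coloring of $\mathcal A$ with $m$ colors there are $A_1,\dots,A_r\in\mathcal A$, not necessarily distinct, of the same color, forming a $w$-bounded tuple.

Section 2 says what this is for, Section 4 deduces the application, and Sections 5–8 prove the theorem. Two further consequences come at the end.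

## 2. Generalized Kneser hypergraphs and the threshold $rk/s$

Let $r\ge 2$ and $1\le s\le r-1$ be integers, and let $n,k$ be positive integers; $[n]=\{1,\dots,n\}$.

**Definition (generalized Kneser hypergraph).** $\mathrm{KG}^r_s(n,k)$ is the $r$-uniform hypergraph with vertex set $\binom{[n]}{k}$, the $k$-element subsets of $[n]$. Here $r$ *distinct* vertices $F_1,\dots,F_r$ form an edge if and only if no element of $[n]$ is contained in more than $s$ of them. For $s=1$ this is the usual Kneser hypergraph $\mathrm{KG}^r(n,k)$: edges are $r$ pairwise disjoint $k$-sets. The *chromatic number* $\chi(H)$ is the least number of colors in a coloring of $V(H)$ with no monochromatic edge.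

An edge has $rk$ incidences (pairs of a point and a set containing it), and each of the $n$ points carries at most $s$ of them. So an edge needs $rk\le sn$, that is, $n\ge rk/s$. If $k\le n<rk/s$, there are vertices but no edges, and $\chi=1$. The question is whether the chromatic number becomes large as soon as $n$ passes $rk/s$ by a constant that does not depend on $k$.

**Conjecture.** For all integers $r\ge 2$, $1\le s\le r-1$, and every positive integer $t$, there exists $T(r,s,t)$, depending only on $r,s,t$ (and chosen before $n$ and $k$), such that for all positive integers $n,k$: if $n\geq T(r,s,t)+rk/s$, then $\chi\left(\mathrm{KG}^r_s(n,k)\right)\geq t$.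

The source of the problem is József Balogh, Jane Butterfield, Ping Hu, John Lenz, and Dhruv Mubayi, "On the Chromatic Thresholds of Hypergraphs", arXiv:1103.1416 (2011). The conjecture is true, by the next two statements.

**Theorem 2.** Let $1\le s\le r-1$, $m\ge 1$. If $n\ge \frac{r(k-1)}s+(r-1)m+1$, then $\chi(\mathrm{KG}^r_s(n,k))\ge m+1$. Equivalently, whenever the right side below is at least $2$,
$$\chi(\mathrm{KG}^r_s(n,k))\ \ge\ \left\lceil \frac{n-\lceil r(k-1)/s\rceil}{r-1}\right\rceil .\tag{2}$$

**Corollary (the conjecture).** $T(r,s,t)=(r-1)(t-1)$ works. For $t\ge2$ even the real number $T=(r-1)(t-1)+1-\frac rs$ works, while no $T\le (r-1)(t-1)-\frac rs$ works. So the additive constant is optimal up to less than $1$, and (for $t\ge 2$) if $s\mid r$ the least integer that works is exactly $(r-1)(t-1)+1-\frac rs$. Below $n=rk/s$ there are no edges at all, so the term $rk/s$ is also right.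

Here are two families of cases that can be done by hand.

*The case $k=1$.* Vertices are points, and any $r$ distinct singletons form an edge, since each point is covered at most once. So a color class may have at most $r-1$ members, and
$$\chi(\mathrm{KG}^r_s(n,1))=\left\lceil \frac n{r-1}\right\rceil .\tag{3}$$

*The case $r=3$, $s=2$, $k=2$.* Vertices are the edges of the complete graph $K_n$ $(n\ge2)$, and three distinct ones form a hyperedge if they have no common endpoint. Let a color class without hyperedge have at least three members, and let $e\neq f$ be two of them. If $e\cap f=\emptyset$, then $e,f$ and any third member have no common endpoint. So $e\cap f=\{v\}$, and every third member must contain $v$: the class is part of a star. Suppose all pairs are properly colored, and let $c$ be the number of distinct centers of the star classes with at least three members. These classes contain no pair avoiding all $c$ centers. Put $j=n-c$. The $\binom j2$ pairs avoiding the centers lie in classes of size at most $2$, so there are at least $c+\lceil j(j-1)/4\rceil$ colors. Now $\lceil j(j-1)/4\rceil\ge j-1$ holds for $j=0,1,2,3$ (the left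 sides are $0,0,1,2$), and for $j\ge4$ because $j/4\ge1$. So at least $n-1$ colors are needed. Conversely, coloring a pair by its smaller element uses $n-1$ colors, all of them stars. Hence $\chi(\mathrm{KG}^3_2(n,2))=n-1$.

These cases fix $k$. The point of the conjecture is that $T$ is chosen before $k$.

## 3. Comparison with disjoint sets, and constant capacity

**Comparison with $s=1$.** Every edge of $\mathrm{KG}^r_1(n,k)$ is an edge of $\mathrm{KG}^r_s(n,k)$, so $\chi(\mathrm{KG}^r_s(n,k))\ge\chi(\mathrm{KG}^r_1(n,k))$. For $s=1$ there is the Alon–Frankl–Lovász bound $\lceil (n-r(k-1))/(r-1)\rceil$. However, $\mathrm{KG}^r_1(n,k)$ has no edges for $n<rk$. If $s\ge2$ and $T$ is fixed, the range $T+rk/s\le n<rk$ is nonempty for all large $k$, and there the comparison gives only $\chi\ge1$.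

**Constant capacity.** The condition "no point in more than $s$ of the sets" is $w$-boundedness for $w\equiv s$. So one tries Theorem 1 with $V=[n]$, $w\equiv s$, $X=\emptyset$, $g=0$. If $sn\ge r(k-1)+(r-1)m+1$, every $m$-coloring has a monochromatic tuple covering each point at most $s$ times. The threshold $rk/s$ appears correctly. But the $r$ sets may coincide, and an edge of $\mathrm{KG}^r_s$ consists of distinct sets.

This is a real obstruction. Let $r=4$, $s=2$, $k=1$. With repetition allowed, $(\{a\},\{a\},\{b\},\{b\})$ counts as an edge for any $a\ne b$, so a coloring without monochromatic edges needs $n$ colors. For distinct sets, (3) gives $\lceil n/3\rceil$. No argument can pass from the first setting to the second at no cost.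

The reserved part $R$ from Section 1 is what pays that cost. Keep capacity $s$ on most of the points, reduce it to $1$ on a part $R$ of size $(r-1)m+1$, which does not depend on $k$, and allow only sets that meet $R$.

## 4. From Theorem 1 to Theorem 2 and the conjecture

**Proof of Theorem 2 from Theorem 1.** Let $n\ge r(k-1)/s+(r-1)m+1$ and let $\binom{[n]}k$ be colored with $m$ colors. We must find a monochromatic edge.

**Step 1: choosing the capacities.** The purpose is to meet both conditions of (1) with equality. Choose $R\subseteq[n]$ with $|R|=(r-1)m+1$ and let $X=[n]\setminus R$. Then $|X|=n-(r-1)m-1\ge r(k-1)/s$, so $s|X|\ge r(k-1)$. Hence we can choose $w$ on $X$ with values in $\{0,\dots,s\}$ and total exactly $w(X)=r(k-1)$. Put $w=1$ on $R$ and $g=k-1$. Then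
$$w(X)=rg,\qquad w([n])=r(k-1)+(r-1)m+1 .$$

**Step 2: reading off an edge.** With $g=k-1$, $\mathcal A$ is the family of $k$-sets meeting $R$. Theorem 1, applied to the coloring restricted to $\mathcal A$, gives monochromatic $A_1,\dots,A_r$, each meeting $R$. Every element of $[n]$ is in at most $s$ of them, and every element of $R$ is in at most one. The nonempty sets $A_i\cap R$ are pairwise disjoint, so the $A_i$ are pairwise distinct and form a monochromatic edge. Thus $\chi\ge m+1$.

**Step 3: the equivalent form.** The purpose is to find the best $m$. Put $D=n-\lceil r(k-1)/s\rceil$. The number $n-(r-1)m-1$ is an integer, so it is at least $r(k-1)/s$ if and only if it is at least $\lceil r(k-1)/s\rceil$. The hypothesis therefore says $D-1\ge(r-1)m$. The largest such $m$ is $\lfloor (D-1)/(r-1)\rfloor=\lceil D/(r-1)\rceil-1$. It is at least $1$ exactly when the right side of (2) is at least $2$, and $m+1$ is that right side. $\square$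

**Proof of the Corollary.** Fix $r,s,t$. Say that a real number $T$ *works* if $\chi(\mathrm{KG}^r_s(n,k))\ge t$ whenever $n\ge T+rk/s$. If $T$ works, so does every larger number.

**Step 1: the constant works.** For $t=1$ and $T=0$: $n\ge rk/s\ge k$, so a vertex exists and $\chi\ge1$. For $t\ge2$ take $m=t-1$ in Theorem 2. The hypothesis reads
$$n\ \ge\ \frac{r(k-1)}s+(r-1)(t-1)+1\ =\ \frac{rk}s+\Big[(r-1)(t-1)+1-\frac rs\Big],$$
so the bracket works. Since $r>s$, the bracket is less than $(r-1)(t-1)$. So $T(r,s,t)=(r-1)(t-1)$ works for every $t\ge1$, and the conjecture holds.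

**Step 2: the constant is nearly optimal.** Let $t\ge2$ and $T\le(r-1)(t-1)-\frac rs$. Then $n=(r-1)(t-1)$, $k=1$ satisfies $n\ge T+rk/s$, but $\chi=t-1$ by (3). So $T$ does not work. Every number that works therefore exceeds the bracket minus $1$. If $s\mid r$, the bracket is an integer that works and the integer one below it does not, so the bracket is the least integer that works. Finally, for $k\le n<rk/s$ there is no edge and $\chi=1$, as computed in Section 2. $\square$

**Remark (sharp cases of (2)).** For $k=1$ the right side of (2) is $\lceil n/(r-1)\rceil$, the exact value by (3). For $s=1$ it is the Alon–Frankl–Lovász bound, which is exact for $n\ge rk$. To see this, split the first $n-(rk-1)\ge1$ points into groups of at most $r-1$, using $\lceil (n-rk+1)/(r-1)\rceil$ groups. Color $A$ by the group containing $\min A$ if there is one, and give one extra color to the sets inside the last $rk-1$ points. Among $r$ pairwise disjoint sets the minima are distinct, so they cannot all lie in one group, and $r$ disjoint $k$-sets do not fit into $rk-1$ points. The number of colors is $\lceil (n-rk+1)/(r-1)\rceil+1=\lceil(n-r(k-1))/(r-1)\rceil$.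

## 5. Theorem 1 for $k=1$, for $m=1$, and the role of $w(X)\le rg$

The two terms $r(k-1)$ and $(r-1)m$ in (1) have different origins, and two special cases show them separately.

*One-point sets, $k=1$: pigeonhole.* Points $x\in X$ with $\{x\}\notin\mathcal A$ exist only if $g=0$, and then $w(X)=0$. So all the capacity, at least $(r-1)m+1$, lies on points whose singletons are colored. Some color class has total capacity at least $r$. Choose $r$ points from it, each $x$ at most $w(x)$ times.

*One color, $m=1$: dealing cards.* Now (1) says $w(V)\ge rk$ and $w(X)\le rg$. Write a list in which each $x$ appears $w(x)$ times in a row, the points of $X$ first. Deal the first $rk$ entries cyclically to $A_1,\dots,A_r$. Each $A_i$ receives $k$ entries. They are distinct points, because the at most $r$ consecutive copies of $x$ go to different sets. The entries from $X$ form an initial segment of length at most $rg$, so each $A_i$ receives at most $g$ of them. Hence every $A_i\in\mathcal A$, and the tuple is $w$-bounded.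

*The first condition in (1) cannot be dropped.* Let $r=2$, $m=1$, $w\equiv1$, $g=k-1$, and let $R=V\setminus X$ be a single point, with $X$ as large as you like. Two disjoint sets cannot both meet $R$, however large $w(V)$ is.

## 6. Order complexes, joins and Dold's theorem

We recall the facts from topological combinatorics that the proof uses.

**Posets and complexes.** The *order complex* $\Delta(P)$ of a finite poset $P$ has the elements of $P$ as vertices and the nonempty chains as simplices. If the longest chain has $L$ elements, then $\dim\Delta(P)=L-1$. A monotone map $P\to Q$ sends chains to chains, so it induces a simplicial map $\Delta(P)\to\Delta(Q)$. If a group $G$ acts on both posets by order automorphisms and the map is equivariant, so is the induced map. If $K$ is a simplicial complex and $P$ is its *face poset* (nonempty faces under inclusion), then $\Delta(P)$ is the barycentric subdivision of $K$, hence homeomorphic to $K$.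

**Free actions.** A $G$-complex is free if no nonidentity element of $G$ fixes a point of it. If $G$ acts freely on the finite poset $P$ by order automorphisms, then it acts freely on $\Delta(P)$. Indeed, if $h\neq 1$ fixes a point, it maps the chain whose open simplex contains the point to itself. An order automorphism carrying a finite chain to itself fixes each of its elements, which contradicts freeness on $P$.

**Connectivity.** A space is $N$-connected if it is nonempty and every continuous map of a sphere $S^j$ with $0\le j\le N$ into it extends to the ball; $(-1)$-connected means nonempty. Let $\mathrm{conn}(K)$ be the largest $N$ for which $K$ is $N$-connected. Two facts: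

- The $(j-1)$-skeleton of a simplex is $(j-2)$-connected.
- $\mathrm{conn}(K*L)\ge\mathrm{conn}(K)+\mathrm{conn}(L)+2$ for joins. The faces of $K*L$ are the disjoint unions of a face of $K$ and a face of $L$, either possibly empty.

**Dold's theorem** (A. Dold 1983; Matoušek, *Using the Borsuk–Ulam Theorem*, Thm 6.2.4). If $G$ is a nontrivial finite group, there is no $G$-map from an $N$-connected free $G$-complex to a free $G$-complex of dimension $\le N$.

*Example.* Let $p=2$ and $w\equiv1$ on $V$. For each $x$, the subsets of $\{x\}\times\mathbb Z_2$ of size at most $1$ form a complex consisting of two points. The join over $x\in V$ is a sphere of dimension $|V|-1$, which is $(|V|-2)$-connected. Its nonempty faces are the pairs $(A_0,A_1)$ of disjoint subsets of $V$, not both empty, and swapping the two sets is the antipodal action.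

## 7. Theorem 1 when $r=p$ is prime

The plan: let $P$ be the poset of all nonzero $w$-bounded $p$-tuples, with $\mathbb Z_p$ shifting the indices. It is highly connected, with connectivity governed by $w(V)$. If there were no monochromatic tuple, we could map $P$ equivariantly to a free poset with short chains, and Dold's theorem forbids this. The bound on chains will be $p(k-1)$ for tuples whose members are all too small, plus $(p-1)m$ for the others. These are the two terms of (1).

**Step 1: reductions.** We arrange that $1\le w\le p-1$ and $0\le g\le k-1$.

(i) Let $W=\{x:w(x)=p\}$ and $a=|W\cap X|$. Since $pa\le w(X)\le pg$, we have $a\le g$. If $|W|\ge k$, any $k$-subset $A\subseteq W$ satisfies $|A\cap X|\le a\le g$, so $A\in\mathcal A$, and $A_1=\dots=A_p=A$ is $w$-bounded. The theorem then holds. Otherwise put $k'=k-|W|\ge1$, $V'=V\setminus W$, $X'=X\setminus W$, $g'=g-a\ge0$. For $A'\subseteq V'$ with $|A'|=k'$ and $|A'\cap X'|\le g'$, the set $A'\cup W$ has $k$ elements, of which at most $g'+a=g$ lie in $X$. So $A'\cup W\in\mathcal A$; color $A'$ by the color of $A'\cup W$. Conditions (1) persist: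
$$w(X')=w(X)-pa\le pg',\qquad w(V')=w(V)-p|W|\ge p(k'-1)+(p-1)m+1 .$$
A solution $(A_i')$ on $V'$ gives the solution $(A_i'\cup W)$ on $V$, because points of $W$ have capacity $p$. So we may assume $w\le p-1$.

(ii) Delete from $V$ and $X$ all points with $w=0$. Neither side of (1) changes, and the sets that remain still belong to $\mathcal A$. So $1\le w(x)\le p-1$ on $V$.

(iii) If $g\ge k$, the constraint $|A\cap X|\le g$ is void. Replace $(X,g)$ by $(\emptyset,0)$; this leaves $\mathcal A$ unchanged and (1) true. So assume $0\le g\le k-1$.

**Step 2: the configuration poset and its connectivity.** This step provides the source of the forbidden map. Let $P$ be the set of all $w$-bounded tuples $\alpha=(A_i)_{i\in\mathbb Z_p}$ with not all $A_i$ empty, ordered by componentwise inclusion. $\mathbb Z_p$ acts by shifting indices.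

Identify $\alpha$ with the set $\{(x,i):x\in A_i\}$. Being $w$-bounded means that for each $x$ the part in $\{x\}\times\mathbb Z_p$ has size at most $w(x)$. So $P$ is the face poset of the join, over $x\in V$, of the complexes of subsets of $\{x\}\times\mathbb Z_p$ of size $\le w(x)$. Each of these is the $(w(x)-1)$-skeleton of a simplex, hence $(w(x)-2)$-connected. By the join inequality the connectivity of $\Delta(P)$ is at least
$$\sum_{x\in V}(w(x)-2)+2(|V|-1)=w(V)-2 .$$

The action on $P$ is free. Since $p$ is prime, a nonidentity shift generates $\mathbb Z_p$. If it fixes $\alpha$, all $A_i$ are equal, and nonempty since $\alpha\in P$. A point of their common value lies in $p>w(x)$ of the sets, a contradiction. So $\Delta(P)$ is a free $(w(V)-2)$-connected $\mathbb Z_p$-complex.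

*Why $p$ is prime.* For $r=4$ and $w\equiv 2$, the tuple $(A,B,A,B)$ with $A\cap B=\emptyset$, not both empty, is $w$-bounded and fixed by the shift by $2$. The action of $\mathbb Z_4$ is not free, and this approach stops there. Composite $r$ is treated in Section 8.

**Step 3: good sets, and the two parts of $P$.** We separate the tuples that see colors from those that do not. Call $A\subseteq V$ *good* if it contains a member of $\mathcal A$. We claim
$$A\text{ is good}\iff |A|\ge k\ \text{ and }\ |A\setminus X|\ge k-g .\tag{4}$$
If $A$ contains $A'\in\mathcal A$, then $|A|\ge k$ and $|A\setminus X|\ge|A'\setminus X|=k-|A'\cap X|\ge k-g$. Conversely, choose $k-g\ge1$ elements of $A\setminus X$ and any $g$ further elements of $A$. The resulting $k$-set has at most $g$ elements in $X$. Goodness is upward closed.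

Let $P_0=\{\alpha\in P:\text{no }A_i\text{ is good}\}$, which is down-closed, and $P_1=P\setminus P_0$. Both are invariant under shifts. *From now on suppose, for contradiction, that no monochromatic $w$-bounded $p$-tuple in $\mathcal A$ exists.*

**Step 4: the part $P_1$ and the colors.** We map $P_1$ to a free poset with chains of at most $m(p-1)$ elements. For $\alpha\in P_1$ and a color $c$ let
$$S_c(\alpha)=\{i\in\mathbb Z_p: A_i\text{ contains a member of }\mathcal A\text{ of color }c\}.$$
If $S_c(\alpha)=\mathbb Z_p$, choose for each $i$ a member $A_i'\subseteq A_i$ of color $c$. The tuple $(A_i')$ is $w$-bounded because $\alpha$ is, and it is monochromatic, a contradiction. So every $S_c(\alpha)$ is a proper subset of $\mathbb Z_p$. Some $A_i$ is good, so not all $S_c(\alpha)$ are empty.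

Let $Q_1$ be the poset of $m$-tuples of proper subsets of $\mathbb Z_p$, not all empty, under componentwise inclusion. The map $\alpha\mapsto(S_c(\alpha))_c$ from $P_1$ to $Q_1$ is monotone and equivariant. The action on $Q_1$ is free: a nonidentity shift fixing a tuple fixes each of its entries, so each entry is $\emptyset$ or $\mathbb Z_p$ ($p$ is prime), hence $\emptyset$ since entries are proper, but not all entries are empty. Along a chain in $Q_1$ the number $\sum_c|S_c|\in\{1,\dots,m(p-1)\}$ increases strictly, so chains have at most $m(p-1)$ elements.

**Step 5: the part $P_0$, and what is needed there.** We want to map $P_0$ to a free poset with chains of at most $p(k-1)$ elements. If $k=1$, then $g=0$, so $w(X)=0$, and $X=\emptyset$ because $w\ge1$. By (4) every nonempty set is good, and $P_0=\emptyset$. So let $k\ge2$.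

*The easy case.* Suppose $X=\emptyset$ and $g=0$. Then $\alpha\in P_0$ means that all $|A_i|\le k-1$. Put $\ell(\alpha)=\sum_i|A_i|\in\{1,\dots,p(k-1)\}$, and let $\varepsilon:P_0\to\mathbb Z_p$ be any equivariant map. If $\alpha\le\beta$ and $\ell(\alpha)=\ell(\beta)$, then $\alpha=\beta$. So $\alpha\mapsto(\varepsilon(\alpha),\ell(\alpha))$ is monotone into $\mathbb Z_p\times\{1,\dots,p(k-1)\}$, ordered by the second coordinate.

*What breaks when $X\ne\emptyset$.* A set that is not good may be large, if it lies mostly in $X$. Let $p=2$, $k=2$, $g=1$, $w\equiv1$, $X=\{x,y\}$ and $V=\{x,y,u,v\}$, with $m=1$. Then (1) holds, since $w(X)=2$ and $w(V)=4$. In $P_0$ we find the chain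
$$(\{x\},\emptyset)<(\{x,y\},\emptyset)<(\{x,y\},\{u\})$$
of three elements, while the budget is $p(k-1)=2$. So sizes must be truncated at $k-1$:
$$\ell(\alpha)=\sum_i\min(|A_i|,k-1)\in\{1,\dots,p(k-1)\}.$$
(It is at least $1$ because some $A_i$ is nonempty and $k\ge2$.) On the chain above, $\ell$ takes the values $1,1,2$. Now $\ell$ can stay constant along $\alpha<\beta$, and then monotonicity requires $\varepsilon(\alpha)=\varepsilon(\beta)$. So $\varepsilon$ can no longer be arbitrary.

**Step 6: an invariant that does not change when $\ell$ does not.** The purpose is to prove the following.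

**Claim.** There is an equivariant $\varepsilon:P_0\to\mathbb Z_p$ such that $\alpha\le\beta$ and $\ell(\alpha)=\ell(\beta)$ imply $\varepsilon(\alpha)=\varepsilon(\beta)$.

For $\alpha=(A_i)\in P_0$ let
$$J(\alpha)=\{i:|A_i|\ge k-1\},\qquad J'(\alpha)=\{i:|A_i\setminus X|\le k-g-1\},$$
and define $\tau(\alpha)$, recorded together with its type:

- Type I, $J\ne\mathbb Z_p$: $\tau=(\tau_i)$ with $\tau_i=A_i$ if $i\notin J$ and $\tau_i=*$ if $i\in J$.
- Type II, $J=\mathbb Z_p$ and $\emptyset\ne J'\ne\mathbb Z_p$: $\tau=J'$.
- Type III, $J=\mathbb Z_p$ and $J'\in\{\emptyset,\mathbb Z_p\}$: $\tau=\alpha$.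

In words: keep the sets whose size the truncation has not touched. If there are none, keep the set $J'$ of indices. If $J'$ is shift-invariant too, keep everything. In the example of Step 5, $(\{x\},\emptyset)$ and $(\{x,y\},\emptyset)$ are both of type I with $\tau=(*,\emptyset)$. The tuples $(\{x\},\{u\})$ and $(\{x,y\},\{u\})$ are both of type II with $\tau=\{0\}$. The tuples $(\{x\},\{y\})$ and $(\{u\},\{v\})$ are of type III, with $J'=\mathbb Z_2$ and $J'=\emptyset$.

*The values of $\tau$ form a free $\mathbb Z_p$-set.* The map $\tau$ is equivariant, and types are preserved by shifts. Suppose a nonidentity shift fixes $\tau(\alpha)$.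

- In type I all $\tau_i$ are equal. Some $i\notin J$ exists, so none of them is $*$. Hence all $A_i$ are equal, and they are nonempty because $\alpha\in P$. This is impossible, as in Step 2.
- In type II the set $J'$ is a proper nonempty subset of $\mathbb Z_p$, which no nonidentity shift fixes.
- In type III the shift fixes $\alpha$, but the action on $P$ is free.

*$\tau$ is constant where required.* Let $\alpha=(A_i)\le\beta=(B_i)$ in $P_0$ with $\ell(\alpha)=\ell(\beta)$. We show $\tau(\alpha)=\tau(\beta)$. Termwise $\min(|A_i|,k-1)\le\min(|B_i|,k-1)$, and the sums agree, so all terms agree. Hence $J(\alpha)=J(\beta)=:J$. For $i\notin J$ we have $|A_i|=|B_i|$ and $A_i\subseteq B_i$, so $A_i=B_i$. If $J\ne\mathbb Z_p$, both tuples are of type I and $\tau(\alpha)=\tau(\beta)$.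

Now let $J=\mathbb Z_p$; so $|A_i|\ge k-1$ for all $i$.

- If $i\notin J'(\beta)$, then $|B_i\setminus X|\ge k-g$. Since $B_i$ is not good, (4) gives $|B_i|\le k-1\le|A_i|$. So $A_i=B_i$, and $i\notin J'(\alpha)$.
- If $i\in J'(\beta)$, then $|A_i\setminus X|\le|B_i\setminus X|\le k-g-1$, so $i\in J'(\alpha)$.

Hence $J'(\alpha)=J'(\beta)=:J'$, the types agree, and type II is settled. For type III we must show $\alpha=\beta$. If $J'=\emptyset$, the first item gives $A_i=B_i$ for all $i$. If $J'=\mathbb Z_p$, then for all $i$
$$|B_i\cap X|=|B_i|-|B_i\setminus X|\ge(k-1)-(k-g-1)=g .$$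
On the other hand $\beta$ is $w$-bounded, so $\sum_i|B_i\cap X|\le w(X)\le pg$. (This is where the first condition of (1) is used.) Hence $|B_i\cap X|=g$ for every $i$, and $|B_i|\le g+(k-g-1)=k-1\le|A_i|$. So $A_i=B_i$ for all $i$. Type III is settled.

*Choosing $\varepsilon$.* A free $\mathbb Z_p$-set is a disjoint union of orbits that are copies of $\mathbb Z_p$. Send one representative of each orbit to $0$ and extend equivariantly. This gives an equivariant map $\eta$ from the set of values of $\tau$ to $\mathbb Z_p$. Put $\varepsilon=\eta\circ\tau$. This proves the Claim.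

**Step 7: the target for $P_0$.** The Claim now gives the map we wanted. Let $Q_0=\mathbb Z_p\times\{1,\dots,p(k-1)\}$ with $(e,l)<(e',l')$ if and only if $l<l'$, and with $\mathbb Z_p$ shifting the first coordinate. (For $k=1$ let $Q_0=\emptyset$.) The map $\alpha\mapsto(\varepsilon(\alpha),\ell(\alpha))$ is equivariant. It is monotone: if $\alpha\le\beta$, then either $\ell(\alpha)<\ell(\beta)$, or $\ell(\alpha)=\ell(\beta)$ and the images coincide by the Claim. The action on $Q_0$ is free, and chains in $Q_0$ have at most $p(k-1)$ elements.

**Step 8: the contradiction.** We glue the two maps and count dimensions. Let $Q=Q_0\sqcup Q_1$ with every element of $Q_0$ below every element of $Q_1$. Since $P_0$ is down-closed, $\alpha\le\beta$ never happens with $\alpha\in P_1$ and $\beta\in P_0$. So the two maps together form a monotone equivariant map $P\to Q$, hence a $\mathbb Z_p$-map $\Delta(P)\to\Delta(Q)$. The action on $Q$ is free, hence so is the action on $\Delta(Q)$ (Section 6). By (1),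
$$\dim\Delta(Q)\le p(k-1)+m(p-1)-1\le w(V)-2 .$$
But $\Delta(P)$ is a free, $(w(V)-2)$-connected complex. This contradicts Dold's theorem, and Theorem 1 is proved for prime $r$. $\square$

## 8. Theorem 1 when $r$ is composite: dividing the capacities

We induct on $r$; prime values were done in Section 7. Let $r=r_1r_2$ with $r_1,r_2\ge2$, and assume Theorem 1 for $r_1$ and for $r_2$, with all values of the other parameters. The idea is to use the theorem for $r_2$ to color an auxiliary family of sets $B$, and then the theorem for $r_1$ on that coloring.

This is a reason to state Theorem 1 for variable capacities. Take $r=4=2\cdot2$ and constant capacity $3=2\cdot1+1$. Two inner pairs must share a capacity of $3$. One inner pair gets capacity $1$ everywhere, plus one extra unit on a set $B$ that changes from pair to pair. So the inner problem has capacity $1+1_B$, which in general is not constant.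

**Step 1: division with remainder.** Here we fix the parameters of the two applications. Write $w(x)=r_1q(x)+\rho(x)$ with $0\le\rho(x)\le r_1-1$, and let $V'=\{x:\rho(x)\ge1\}$. Since $w\le r_1r_2$, we have $0\le q\le r_2$, and $q\le r_2-1$ on $V'$, because there $r_1q(x)<w(x)\le r_1r_2$. Put
$$b=r_2(k-1)+(r_2-1)m+1-q(V),\qquad g_1=r_2g-q(X).\tag{5}$$
Since $r_1q(X)\le w(X)\le r_1r_2g$, we have $g_1\ge0$. The number $b$ is the amount of capacity missing from $q$ for the theorem with $r_2$, and $g_1$ is the room left on $X$.

**Step 2: the inner application, with $r_2$.** This defines the auxiliary coloring. Let $B\subseteq V'$ with $|B|=\max(b,0)$ and $|B\cap X|\le g_1$. Consider the weight $w_B=q+1_B$, where $1_B$ is the indicator function of $B$. Its values lie in $\{0,\dots,r_2\}$, since $B\subseteq V'$ and $q\le r_2-1$ there. Moreover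
$$w_B(X)=q(X)+|B\cap X|\le q(X)+g_1=r_2g,$$
$$w_B(V)=q(V)+|B|\ge q(V)+b=r_2(k-1)+(r_2-1)m+1 .$$
So Theorem 1 for $r_2$, with the same $V,X,k,g,m$ and the given coloring of $\mathcal A$, yields a monochromatic $w_B$-bounded $r_2$-tuple in $\mathcal A$. Fix one such tuple for each $B$ and let $C(B)$ be its color.

**Step 3: the case $b\le0$.** Here no extra capacity is needed. Take $B=\emptyset$, which is allowed because $g_1\ge0$, and repeat each member of the fixed tuple $r_1$ times. This gives $r_1r_2=r$ members of $\mathcal A$ of one color, and each $x$ is covered at most $r_1q(x)\le w(x)$ times. Done.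

**Step 4: the case $b\ge1$, the outer application with $r_1$.** We look for $r_1$ sets $B_j$ of the same auxiliary color that are jointly $\rho$-bounded. Apply Theorem 1 for $r_1$ to the ground set $V'$, weight $\rho$, set $X\cap V'$, bound $g_1$, set size $b$, and the coloring $C$ of $\{B\subseteq V':|B|=b,\ |B\cap X|\le g_1\}$ with $m$ colors. The hypotheses hold. Since $\rho=0$ off $V'$,
$$\rho(X\cap V')=w(X)-r_1q(X)\le r_1r_2g-r_1q(X)=r_1g_1 ,$$
$$\rho(V')=w(V)-r_1q(V)\ge r_1r_2(k-1)+(r_1r_2-1)m+1-r_1q(V).$$
By (5),
$$r_1(b-1)+(r_1-1)m+1=r_1r_2(k-1)+r_1(r_2-1)m-r_1q(V)+(r_1-1)m+1,$$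
and $r_1(r_2-1)+(r_1-1)=r_1r_2-1$. So the lower bound for $\rho(V')$ is exactly $r_1(b-1)+(r_1-1)m+1$, as required.

We obtain a $\rho$-bounded tuple $B_1,\dots,B_{r_1}$ with $C(B_1)=\dots=C(B_{r_1})$. Put their $r_1$ fixed $r_2$-tuples together. This gives $r$ members of $\mathcal A$, all of one color. Each $x$ is covered at most
$$\sum_{j=1}^{r_1}\big(q(x)+1_{B_j}(x)\big)\le r_1q(x)+\rho(x)=w(x)$$
times; for $x\notin V'$ all $1_{B_j}(x)$ vanish. So the $r$-tuple is $w$-bounded, and Theorem 1 is proved for $r$. $\square$

*A tiny run.* Let $r=4=2\cdot2$, $V=\{1,2,3\}$, $w\equiv3$, $k=2$, $m=1$, $X=\emptyset$, $g=0$. Then $w(V)=9\ge 4+3+1$. We have $q\equiv1$, $\rho\equiv1$, $V'=V$, and $b=2+1+1-3=1$. For $B=\{v\}$ the capacity $w_B$ is $2$ at $v$ and $1$ elsewhere; fix the inner pair consisting of the two $2$-sets through $v$. The outer step needs two disjoint one-point sets, say $B_1=\{1\}$ and $B_2=\{2\}$. Together we get $\{1,2\},\{1,3\},\{2,1\},\{2,3\}$, which covers $1,2,3$ respectively $3,3,2$ times.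

## 9. Edges with repeated members

Constant capacity did not suffice for distinct sets in Section 3. When repetition is allowed in edges, it gives a bound that is sharp in a certain range.

**Theorem 3 (edges with repetition allowed).** Let $\chi^*$ be the analogous chromatic number when the $F_i$ in an edge need not be distinct. Let $d=\gcd(r,s)$, $r'=r/d$, $s'=s/d$, and suppose $s'n\ge r'k$. Then $\chi^*\ge\left\lceil\frac{s'n-r'(k-1)}{r'-1}\right\rceil$, with equality whenever $(s'-1)n\le r'(k-1)+1$.

The same set repeated $r$ times is never an edge, because its points would be covered $r>s$ times. So $\chi^*$ makes sense. Also $r'>s'\ge1$, so $r'\ge2$. For $r=4$, $s=2$, $k=1$ we have $r'=2$, $s'=1$, and the theorem gives $\chi^*=n$ for $n\ge2$, as seen in Section 3.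

**Step 1: the lower bound.** We apply Theorem 1 with the reduced fraction. Suppose $m\ge1$ and $s'n\ge r'(k-1)+(r'-1)m+1$. Theorem 1 with $r'$ in place of $r$, $V=[n]$, $w\equiv s'$, $X=\emptyset$, $g=0$ gives, in any $m$-coloring, a monochromatic $r'$-tuple covering each element at most $s'$ times. Repeat each member $d$ times. The resulting $r'd=r$ sets cover each element at most $s'd=s$ times, so they form a monochromatic edge with repetitions. Hence $\chi^*\ge m+1$. With $D=s'n-r'(k-1)$, the largest such $m$ is $\lfloor (D-1)/(r'-1)\rfloor=\lceil D/(r'-1)\rceil-1$. It is at least $1$, because $s'n\ge r'k$ gives $D\ge r'>r'-1$.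

**Step 2: parameters for a coloring.** Here we prepare the upper bound. Let $\sigma=s'n-r'k\ge0$ and $M=\left\lceil\frac{\sigma+r'}{r'-1}\right\rceil$. Since $D=\sigma+r'$, this is the claimed value. By definition of $M$, and since all quantities are integers,
$$\sigma+1\le(M-1)(r'-1)\le\sigma+r'-1 .\tag{6}$$
The left inequality is $M(r'-1)\ge\sigma+r'$, and the right one is $(M-1)(r'-1)<\sigma+r'$. Since $\gcd(r',s')=1$, there is $h\in\{0,\dots,r'-1\}$ with $s'h\equiv-1\pmod{r'}$. Here $h\ne0$ because $r'\ge2$. So $1\le h\le r'-1$, and $s'h=r'a-1$ with an integer $a\ge1$. Assume $(s'-1)n\le r'(k-1)+1$. By (6),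
$$(M-1)h\le(M-1)(r'-1)\le\sigma+r'-1=s'n-r'(k-1)-1\le n .$$
So there are disjoint sets $X_1,\dots,X_{M-1}\subseteq[n]$ of size $h$.

**Step 3: the coloring with $M$ colors.** Give $A$ a color $c\le M-1$ with $|A\cap X_c|\ge a$ if such a $c$ exists, and color $M$ otherwise. We check that no color contains an edge.

- Color $c<M$: $r$ sets of this color, repetition allowed, have at least $ra=dr'a=d(s'h+1)>sh$ incidences with $X_c$. An edge has at most $s|X_c|=sh$.
- Color $M$: each set has at most $a-1$ elements in every $X_c$. So it has at least $k_0=k-(M-1)(a-1)$ elements in $V_0=[n]\setminus\bigcup X_c$, where $|V_0|=n_0=n-(M-1)h$. Since $s'h-r'(a-1)=r'-1$, (6) gives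
$$s'n_0-r'k_0=\sigma-(M-1)\big(s'h-r'(a-1)\big)=\sigma-(M-1)(r'-1)<0 .$$
 Multiplying by $d$ gives $rk_0>sn_0$. So $r$ sets of color $M$ have more than $sn_0$ incidences with $V_0$ and do not form an edge.

Hence $\chi^*\le M$, and with Step 1 $\chi^*=M$. $\square$

## 10. The case $s=r-1$: complements that cover $[n]$

For $s=r-1$ an edge is $r$ distinct $k$-sets with no common element; equivalently, their complements cover $[n]$. If $n$ is not too large, a repetition would leave too few complements to cover, and the bound of Theorem 3 passes to distinct sets.

**Theorem 4 (exact value for $s=r-1$, distinct vertices).** If $n\ge \frac{rk}{r-1}$ and $(r-2)n<(r-1)k$, then $\chi(\mathrm{KG}^r_{r-1}(n,k))=n-\left\lceil\frac{rk}{r-1}\right\rceil+2$.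

For $r=2$ the second hypothesis is $0<k$, and the theorem gives $n-2k+2$ for Kneser graphs with $n\ge2k$. For $r=3$, $k=2$ the hypotheses leave only $n=3$, with value $2$, in agreement with $n-1$ from Section 2.

**Step 1: the lower bound.** We use Step 1 of Section 9 and then exclude repetitions. Here $d=\gcd(r,r-1)=1$, and $(r-1)n\ge rk$ holds. The bound there is
$$\left\lceil\tfrac{(r-1)n-r(k-1)}{r-1}\right\rceil=n-\left\lfloor\tfrac{rk-r}{r-1}\right\rfloor=n-\left\lfloor\tfrac{rk-1}{r-1}\right\rfloor+1=n-\left\lceil\tfrac{rk}{r-1}\right\rceil+2 .$$
The second equality uses $rk-r=(rk-1)-(r-1)$, and the third uses $\lceil N/q\rceil=\lfloor (N-1)/q\rfloor+1$ for integers $N$ and $q\ge1$. So with fewer colors than this there is a monochromatic tuple $A_1,\dots,A_r$ with no element in all the $A_i$; that is, the complements cover $[n]$. If two of the $A_i$ coincided, at most $r-1$ sets of size $n-k$ would cover $[n]$. This gives $n\le(r-1)(n-k)$, i.e. $(r-1)k\le(r-2)n$, which is excluded. So the $A_i$ are distinct and form a monochromatic edge.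

**Step 2: the upper bound.** We color by small elements. Let $M=n-\lceil rk/(r-1)\rceil+2$. Since $n$ is an integer with $n\ge rk/(r-1)$, we have $M\ge2$; also $M-1\le n$. Color $A$ by the least $c\in\{1,\dots,M-1\}\cap A$ if this intersection is nonempty, and by $M$ otherwise. A color $c<M$ contains no edge, since $c$ would lie in $r>s$ of the sets. Sets of color $M$ are $k$-subsets of a set of $n-M+1=\lceil\frac{rk}{r-1}\rceil-1$ elements, and
$$(r-1)\left(\left\lceil\tfrac{rk}{r-1}\right\rceil-1\right)<rk .$$
An edge among them would need $rk$ incidences, at most $r-1$ at each of these elements, which is impossible. So $M$ colors suffice. $\square$
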